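# Symmetric ideals on components that never meet the radical ones

## 1. Three points in the plane and a reflection

Let $S_2$ act on $P=\mathbb C[x_1,x_2]$ by swapping the variables, and put $u=x_1+x_2$, $v=x_1-x_2$. The swap fixes $u$ and sends $v$ to $-v$. Take the ideal
$$I=(u,v)^2=(u^2,\,uv,\,v^2).$$
It is carried to itself by the swap. The quotient $P/I$ has basis $1,u,v$, so as an $S_2$-module it is two copies of the trivial module and one copy of the sign module.

Is $I$ a limit of ideals of three distinct points, where at every stage the set of points is symmetric? A symmetric set of three points in $\mathbb C^2$ consists either of three points on the line $v=0$, or of one point on that line and one swapped pair. In the first case the functions on the set form three trivial modules. In the second case they form two trivial modules and one sign. The module structure cannot jump in a continuous family, so only the second case has a chance. Try the points with $(u,v)$-coordinates $(0,t)$, $(0,-t)$, $(t,0)$. The polynomials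
$$u^2-tu,\qquad uv,\qquad v^2+tu-t^2$$
vanish at all three. For instance, at $(t,0)$ the last one is $0+t^2-t^2=0$. Modulo these polynomials everything reduces to a combination of $1,u,v$, so they generate the full vanishing ideal $I_t$ of the three points. At $t=0$ the generators become $u^2,uv,v^2$. So $I_t\to I$, and every $I_t$ with $t\ne0$ is symmetric and radical.

The module $\mathbf 1\oplus\mathbf 1\oplus\mathrm{sgn}$ told us which kind of point configuration to look for, and the search succeeded. The general problem starts from the same data: a symmetric ideal whose quotient, as a module, looks like the functions on a union of orbits. Can one always get from there to genuine unions of orbits?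

## 2. Permutation modules and the schemes $\mathcal H_\rho$

Let $n\ge2$ and $P=\mathbb C[x_1,\dots,x_n]$, with $S_n$ permuting the variables: $\sigma x_i=x_{\sigma(i)}$. An ideal $I$ is **symmetric** if $\sigma(I)=I$ for all $\sigma\in S_n$. For a finite-dimensional $S_n$-module $\rho$, the **invariant Hilbert scheme** $\mathcal H_\rho=\mathrm{Hilb}^{S_n}_\rho(\mathbb C^n)$ parametrizes symmetric ideals $I$ with $P/I\cong\rho$. It is a closed subscheme of the usual Hilbert scheme of points $\mathrm{Hilb}_{\dim\rho}(\mathbb C^n)$. Over $\mathcal H_\rho$ there is the universal bundle $\mathcal A$, a vector bundle whose fiber at $I$ is $P/I$. It carries the operators "multiplication by $x_i$" and an action of $S_n$.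

We write $S^\nu$ for the irreducible module of $\nu\vdash n$. For $\kappa\vdash n$, the **permutation module** $M^\kappa$ is the module of functions on the $S_n$-orbit of a point whose distinct coordinates occur with multiplicities $\kappa_1,\kappa_2,\dots$; we say that such an orbit has **type** $\kappa$. Equivalently, $M^\kappa$ is induced from the trivial module of the Young subgroup $S_\kappa$. The multiplicity of $S^\nu$ in $M^\kappa$ is the Kostka number $K_{\nu\kappa}$, the number of semistandard tableaux of shape $\nu$ and content $\kappa$ (Young's rule). For example, when $n\ge 4$,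
$$M^{(n)}=\mathbf 1,\qquad M^{(n-1,1)}=\mathbf 1\oplus S^{(n-1,1)},\qquad M^{(n-2,2)}=\mathbf 1\oplus S^{(n-1,1)}\oplus S^{(n-2,2)}. \tag{1}$$
Kostka matrices are unitriangular, so the $M^\kappa$ are linearly independent in the representation ring. Hence the number of times that $M^\mu$ occurs in a direct sum of permutation modules is well defined.

In Section 1, $\rho=\mathbf 1\oplus\mathbf 1\oplus\mathrm{sgn}=M^{(2)}\oplus M^{(1,1)}$.

We use the following known facts. $\mathcal H_\rho$ contains a radical ideal if and only if $\rho$ is a direct sum of permutation modules. For such $\rho$, the closure of the locus of radical ideals is an irreducible component of $\mathcal H_\rho$, called the **smoothable component** $\mathcal S_\rho$. For the usual Hilbert scheme it is known that every irreducible component of $\mathrm{Hilb}_d(\mathbb C^n)$ meets its smoothable component; this follows from distraction of monomial ideals. The problem, taken from Sebastian Debus and Andreas Kretschmer, "Symmetric Ideals and Invariant Hilbert Schemes", arXiv:2404.15240 (2024), asks whether this survives symmetry: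 for every $n\ge2$ and every direct sum $\rho$ of permutation modules, does every irreducible component of $\mathcal H_\rho$ meet $\mathcal S_\rho$?

The answer is no. It is true for $n=2$, but it fails for every $n\ge7$, and for infinitely many $\rho$ for each such $n$. The cases $3\le n\le6$ are not decided here. Precisely, we prove the following two theorems, the first by means of a general criterion (Theorem B in Section 6).

**Theorem A.** Let $n\ge 7$, $\lambda=(n-1-k,k,1)$ with $3\le k\le\frac{n-1}{2}$, and
$$\rho=M^\lambda\oplus c\,M^{(n-2,2)}\oplus b\,M^{(n-1,1)}\oplus a\,M^{(n)},\qquad c\ge 3,\ a,b\ge 0 .$$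
Then $\mathcal H_\rho$ has an irreducible component disjoint from $\mathcal S_\rho$.

For each $n\ge7$ the value $k=3$ is allowed. The smallest case covered is $n=7$, $\rho=M^{(3,3,1)}\oplus3M^{(5,2)}$, of dimension $140+3\cdot21=203$.

**Theorem C.** If $n=2$ and $\mathcal H_\rho\neq\emptyset$, then every irreducible component of $\mathcal H_\rho$ meets $\mathcal S_\rho$.

One remark is used throughout. If a finite free $\mathbb C[t]$-module carries an $S_n$-action, the trace of each $\sigma$ is a polynomial in $t$ whose values are sums of a fixed number of roots of unity of bounded order. These are finitely many values, so the trace is constant. Thus the character of $P/I_t$ does not change in a flat symmetric family over the line $\mathbb A^1$.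

## 3. Two variables: scaling and distraction

We start with the positive result, because its proof shows which tool is lost for larger $n$.

**Lemma 1 (contracting limits).** Let $z_1,\dots,z_n$ be linear coordinates on $\mathbb C^n$ with positive integer weights $w_1,\dots,w_n$. Let $I\subset P$ be an ideal of finite colength, and let $\mathrm{in}(I)$ be the span of the top-weight forms of the elements of $I$. For $t\ne0$ put $I_t=\{f(t^{-w_1}z_1,\dots,t^{-w_n}z_n): f\in I\}$. Then $\mathrm{in}(I)$ is an ideal of the same colength, and $t\mapsto I_t$ extends to a morphism from $\mathbb A^1$ to the Hilbert scheme, with value $\mathrm{in}(I)$ at $t=0$.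

*Proof.* Clearly $\mathrm{in}(I)$ is an ideal. Let $B$ be a set of monomials in the $z_i$ that is a basis of $P/\mathrm{in}(I)$. First we show that every $f$ of weight at most $k$ is congruent modulo $I$ to a combination of elements of $B$ of weight at most $k$. Modulo $\mathrm{in}(I)$, the weight-$k$ part of $f$ equals a combination $\sum c_b b$ of elements of $B$ of weight $k$. The difference lies in $\mathrm{in}(I)$, hence is zero or the top form of some $g\in I$ (take $g=0$ in the first case). Then $f-\sum c_bb-g$ has smaller weight, and we repeat. Second, $B$ is independent modulo $I$: a nonzero combination of $B$ lying in $I$ would have as top form a nonzero combination of $B$ lying in $\mathrm{in}(I)$. So $B$ is a basis of $P/I$ (in particular it is finite), and for every monomial $m$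
$$m\equiv\sum_{b\in B,\ \mathrm{wt}(b)\le \mathrm{wt}(m)}c_{m,b}\,b \pmod I .$$
Substituting and multiplying by $t^{\mathrm{wt}(m)}$ gives
$$m\equiv\sum_b c_{m,b}\,t^{\mathrm{wt}(m)-\mathrm{wt}(b)}\,b\pmod{I_t}.$$
The coefficients are polynomials in $t$. At $t=0$ only the $b$ with $\mathrm{wt}(b)=\mathrm{wt}(m)$ survive, and the resulting relation holds modulo $\mathrm{in}(I)$, being the weight-$\mathrm{wt}(m)$ part of an element of $I$. The quotient of $P[t]$ by the ideal generated by all these relations is spanned over $\mathbb C[t]$ by $B$. It is free on $B$, since for each $t\ne0$ the set $B$ is independent modulo $I_t$. So it is a flat family with fibers $P/I_t$ for $t\neq0$; its fiber at $0$ is $P$ modulo relations lying in $\mathrm{in}(I)$ and has dimension $|B|=\dim P/\mathrm{in}(I)$, so it is $P/\mathrm{in}(I)$. $\qquad\blacksquare$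

If the scaling commutes with $S_n$ and $I\in\mathcal H_\rho$, then $I_t\in\mathcal H_\rho$ for $t\ne0$, and also for $t=0$ because $\mathcal H_\rho$ is closed.

*Proof of Theorem C.* Let $n=2$, with $u,v$ as in Section 1. We may assume $\rho\neq0$, as $\mathcal H_0$ is the single point $\{P\}$, which is radical. Let $Y$ be an irreducible component of $\mathcal H_\rho$.

**Step 1: $Y$ contains a monomial ideal in $u,v$.** This step replaces an arbitrary ideal by a combinatorial one. The torus $(\mathbb C^*)^2$ scaling $u$ and $v$ commutes with $S_2$, so it acts on $\mathcal H_\rho$. It is connected, so it preserves each irreducible component. Take any ideal in $Y$ and apply Lemma 1 with weights $(1,1)$ on $(u,v)$. The limit lies in $Y$, because $Y$ is closed and torus-stable, and it is homogeneous for the grading $(1,1)$. Call it $I^{(1)}$ and apply Lemma 1 with weights $(1,2)$. The new limit is again in $Y$ and is homogeneous for $(1,2)$. It is still homogeneous for $(1,1)$: the $(1,1)$-components of an element $f\in I^{(1)}$ lie in $I^{(1)}$, and the top $(1,2)$-form of $f$ is the sum of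 those top $(1,2)$-forms of these components that have maximal weight. An ideal homogeneous for both gradings is spanned by monomials, because $u^iv^j$ has bidegree $(i+j,i+2j)$, which determines $(i,j)$. So $Y$ contains an ideal
$$I=\sum_{j=0}^{l}u^jv^{h_j}\,\mathbb C[u,v],\qquad h_0\ge h_1\ge\dots\ge h_{l-1}>h_l=0,$$
where $h_j$ is the least $h$ with $u^jv^h\in I$. Its colength is $\sum_{j<l}h_j$.

**Step 2: pull the columns apart.** This step writes $I$ as a limit of ideals whose supports are spread along the $u$-axis. For $s\ne0$ let
$$K_s=\sum_{j=0}^{l}\ \prod_{i<j}(u-si)\;v^{h_j}\,\mathbb C[u,v],\qquad N_s=\bigcap_{j<l}\,(u-sj,\ v^{h_j}).$$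
Both are symmetric. We have $K_s\subset N_s$: consider the generator with index $j$ and the component at $u=sm$, $m<l$. If $m<j$, the product contains the factor $u-sm$. If $m\ge j$, then $h_m\le h_j$ and $v^{h_j}$ is a multiple of $v^{h_m}$. The colength of $N_s$ is $\sum_{j<l} h_j$. The top-degree forms of $K_s$ include all $u^jv^{h_j}$, so they contain $I$; by Lemma 1 (weights $(1,1)$) the colength of $K_s$ is at most that of $I$, which is $\sum_{j<l} h_j$. Therefore $K_s=N_s$, and the ideal of top-degree forms of $K_s$ is exactly $I$. Moreover, $K_s$ is obtained from $K_1$ by replacing $u,v$ with $u/s,v/s$. So Lemma 1, applied to $K_1$, gives $N_s=K_s\to I$ as $s\to0$.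

**Step 3: make each column reduced.** Fix $s\ne0$. For $j<l$ write $h=h_j$ and let $\varepsilon\in\{0,1\}$ with $\varepsilon\equiv h\bmod2$. For $s'\neq 0$ the scheme
$$V\Bigl(u-sj,\ v^{\varepsilon}\prod_{m=1}^{\lfloor h/2\rfloor}(v^2-s'm^2)\Bigr)$$
consists of $h$ distinct points and is stable under $v\mapsto-v$. The polynomial in $v$ is monic of degree $h$ for every $s'$, so over the $s'$-line these schemes form a free family of rank $h$, with fiber $V(u-sj,v^h)$ at $s'=0$. For different $j$ the schemes are disjoint. Hence their union is a flat family, and $N_s$ is a limit of radical symmetric ideals $N_{s,s'}$.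

**Step 4: put the limits together.** By the remark on characters in Section 2, the quotients by $I$, $N_s$ and $N_{s,s'}$ are all isomorphic to $\rho$. So the $N_{s,s'}$ with $s'\ne0$ are radical ideals in $\mathcal H_\rho$; in particular $\rho$ is a direct sum of permutation modules. Since $\mathcal S_\rho$ is closed, $N_s\in\mathcal S_\rho$, and then $I\in\mathcal S_\rho$. Thus $I\in Y\cap\mathcal S_\rho$. $\qquad\blacksquare$

For $I=(u,v)^2$ we have $(h_0,h_1,h_2)=(2,1,0)$, and the proof moves the column $V(u,v)$ to $u=s$, then splits $V(u,v^2)$ into a swapped pair, as in Section 1.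

## 4. Three or more variables: only two commuting scalings

A sensible first attempt for general $n$ is to repeat this proof: degenerate to a monomial ideal, then distract. The second half is harmless. If $I$ is a *symmetric monomial* ideal in $x_1,\dots,x_n$ of finite colength and $s\ne0$, consider the finite symmetric set $Z_s=\{sa: x^a\notin I\}$ with $a\in\mathbb Z_{\ge0}^n$. For $x^a\in I$ the polynomial $\prod_i\prod_{j<a_i}(x_i-sj)$ vanishes on $Z_s$: if $x^b\notin I$, then $b_i<a_i$ for some $i$, and the factor $x_i-sb_i$ occurs. These polynomials have top forms $x^a$, so by the same colength count as in Step 2 they generate $I(Z_s)$, and $I(Z_s)\to I$ as $s\to0$. So such an $I$ lies in $\mathcal S_\rho$, where $\rho=P/I$.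

The first half is what fails. To stay in $\mathcal H_\rho$ one may only use scalings that commute with $S_n$. The span of the variables is $\mathbb C u\oplus S^{(n-1,1)}$, where $u=\frac1n\sum x_i$ and $S^{(n-1,1)}$ is spanned by the $y_i=x_i-u$. By Schur's lemma, the linear maps commuting with $S_n$ only multiply $u$ by one scalar and all $y_i$ by another. For $n=2$ this is the full torus in the coordinates $u,v$. For $n\ge3$ it is a two-dimensional torus in an $n$-dimensional space, and its limits are only ideals that are bihomogeneous in $u$ and the $y_i$. For example, for $n=3$ the ideal generated by $x_1+x_2+x_3$ and all quadrics is fixed by this torus, so taking limits does not change it. It is not generated by monomials in the $x_i$, since it contains $x_1+x_2+x_3$ but not $x_1$. (It does lie in the smoothable component: it is the limit of the ideals of the orbits of $(t,0,0)$. The example only shows where the method stops.)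

So there is no evident route to $\mathcal S_\rho$, and we look for an obstruction instead.

## 5. Counting copies of $S^\mu$ on the stratum $X_\mu$

For $\mu\vdash n$ let $X_\mu\subset\mathbb C^n$ be the closed set of points $x$ for which $\{1,\dots,n\}$ can be split into blocks of sizes $\mu_1,\mu_2,\dots$ with $x$ constant on each block. For instance, $X_{(n)}$ is the diagonal line, and for $n=3$ the set $X_{(2,1)}$ is the union of the three planes $x_i=x_j$. The set $X_\mu$ is $S_n$-stable, so its vanishing ideal $I(X_\mu)$ is symmetric. All orbits of type $\mu$ lie in $X_\mu$.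

The quantity we watch is
$$\theta_\mu(I)=\operatorname{mult}_{S^\mu}\,P/(I+I(X_\mu)),$$
the number of copies of $S^\mu$ that survive when the scheme $V(I)$ is cut with $X_\mu$.

**Lemma 2.** Let $\rho$ be a direct sum of permutation modules containing $M^\mu$ exactly $c$ times. Then $\theta_\mu(I)\ge c$ for every $I\in\mathcal S_\rho$.

*Proof.* We check the bound on radical ideals and then pass to the closure. If $I\in\mathcal H_\rho$ is radical, then $V(I)$ is a union of orbits whose permutation modules add up to $\rho$. By linear independence of the $M^\kappa$, exactly $c$ of them have type $\mu$. Both $I$ and $I(X_\mu)$ vanish on these $c$ orbits, so $P/(I+I(X_\mu))$ surjects onto the functions on them, that is, onto $c\,M^\mu$. Since $K_{\mu\mu}=1$, we get $\theta_\mu(I)\ge c$.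

Next, the set $\{\theta_\mu\ge c\}$ is closed in $\mathcal H_\rho$. Let $a_1,\dots,a_r$ generate $I(X_\mu)$ and let $p_\mu$ be the projector of $P/I$ onto its $S^\mu$-isotypic part. The image of $I(X_\mu)$ in $P/I$ is $S_n$-stable, so $p_\mu$ maps it onto its own isotypic part. Hence
$$\theta_\mu(I)\cdot\dim S^\mu=\dim p_\mu(P/I)-\operatorname{rank}\Bigl((P/I)^r\xrightarrow{(a_1,\dots,a_r)}P/I\xrightarrow{\ p_\mu\ }P/I\Bigr).$$
The first term on the right is constant on $\mathcal H_\rho$. The second is the rank of a homomorphism of vector bundles, which can only drop at special points. So $\theta_\mu$ can only jump up at special points, and $\theta_\mu\ge c$ holds on the closure $\mathcal S_\rho$ of the radical locus. $\qquad\blacksquare$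

For example, let $n=2$, $I=(u,v)^2$, $\rho=M^{(2)}\oplus M^{(1,1)}$. For $\mu=(2)$ we have $I(X_\mu)=(v)$ and $P/(I+(v))=\mathbb C[u]/(u^2)$, so $\theta_{(2)}(I)=2\ge1$. For $\mu=(1,1)$, $X_\mu=\mathbb C^2$ and $\theta_{(1,1)}(I)=1$.

So an ideal in $\mathcal S_\rho$ must carry many copies of $S^\mu$ on $X_\mu$. On the other hand, a fat point with only a one-dimensional space of invariants carries a bounded number, whatever its length. Define
$$\beta_\mu:=\max_{\mathfrak m}\ \operatorname{mult}_{S^\mu}\,P/(I(X_\mu)+\mathfrak mP),\qquad \mathfrak m\text{ ranging over the maximal ideals of }P^{S_n}.$$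
This is finite, because $P$ is generated by $n!$ elements over $P^{S_n}$, so $\dim P/\mathfrak mP\le n!$.

**Lemma 3.** If $J'$ is a symmetric ideal with $\dim(P/J')^{S_n}=1$, then $S^\mu$ occurs at most $\beta_\mu$ times in $P/(J'+I(X_\mu))$.

*Proof.* Averaging over $S_n$ shows $(P/J')^{S_n}=P^{S_n}/(J'\cap P^{S_n})$. This is $\mathbb C$, so $\mathfrak m=J'\cap P^{S_n}$ is a maximal ideal and $J'\supseteq\mathfrak mP$. Thus $P/(J'+I(X_\mu))$ is a quotient of $P/(\mathfrak mP+I(X_\mu))$. $\qquad\blacksquare$

Here are two small values. For $\mu=(n)$ the ring $P/I(X_\mu)$ is $\mathbb C[u]$ with trivial action, $P^{S_n}$ maps onto it, and $\beta_{(n)}=1$. For $n=3$ and $\mu=(2,1)$, $I(X_\mu)$ is generated by the Vandermonde polynomial $\Delta$. The coinvariant algebra $P/(P^{S_3}_+)$ is $\mathbf1\oplus 2S^{(2,1)}\oplus\mathrm{sgn}$, with the sign spanned by $\Delta$, so for $\mathfrak m=P_+^{S_3}$ the multiplicity is $2$. For every $\mathfrak m$ the module $P/\mathfrak mP$ is the regular one (Chevalley), which contains $S^{(2,1)}$ twice, so $\beta_{(2,1)}=2$.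

## 6. A fat part that persists along a whole component

Let $J$ be a symmetric ideal supported at $0$ with $\dim(P/J)^{S_n}=1$, and let $\Gamma$ be a union of orbits away from $0$. If $P/J$ contains many copies of $S^\mu$, we may hope that $P/(J\cap I(\Gamma))$ is, as a module, a sum of permutation modules containing many $M^\mu$, while Lemma 3 keeps $\theta_\mu(J\cap I(\Gamma))$ small. By Lemma 2 the point $J\cap I(\Gamma)$ is then not in $\mathcal S_\rho$.

This alone is not enough. A component through that point may still meet $\mathcal S_\rho$ somewhere else: the condition $\theta_\mu<c$ is *open*, and $\theta_\mu$ can jump up at other points of the component. We need a bound valid at every point of the component, so we need a *closed* condition that implies it. The closed condition is that $V(I)$ contains a symmetric subscheme with the same module as $V(J)$.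

**Theorem B (obstruction criterion, any $n$).** Let $J\subset P$ be a symmetric ideal of finite colength supported at $0$ with $\dim (P/J)^{S_n}=1$. Let $\kappa^1,\dots,\kappa^m,\mu\vdash n$. Suppose $\rho:=P/J\oplus\bigoplus_i M^{\kappa^i}$ is a direct sum of permutation modules, containing $M^\mu$ exactly $c$ times, and
$$c>\beta_\mu+\sum_i K_{\mu\kappa^i}. \tag{2}$$
Let $\Gamma\subset\mathbb C^n\setminus\{0\}$ be a union of $m$ distinct orbits of types $\kappa^1,\dots,\kappa^m$. Then every irreducible component of $\mathcal H_\rho$ through the point $J\cap I(\Gamma)$ is disjoint from $\mathcal S_\rho$.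

*Proof.* Put $\rho_0=P/J$, $d_0=\dim\rho_0$, $\mathfrak a=I(X_\mu)$ and $I_1=J\cap I(\Gamma)$. The supports of $J$ and $I(\Gamma)$ are disjoint, so by the Chinese remainder theorem $P/I_1\cong P/J\times P/I(\Gamma)\cong\rho$. Let $Y$ be an irreducible component of $\mathcal H_\rho$ through $I_1$, and let
$$E=\{I\in\mathcal H_\rho:\ \text{there is a symmetric ideal }J'\supseteq I\text{ with }P/J'\cong\rho_0\}.$$

**Step 1: $E$ is closed.** This is what lets us pass from points near $I_1$ to all of $Y$. Let $G\to\mathcal H_\rho$ be the Grassmann bundle of subspaces $N\subset P/I$ of codimension $d_0$; it is projective over $\mathcal H_\rho$. The conditions $x_iN\subset N$ and $\sigma N\subset N$ for all $i$ and all $\sigma$ are closed; let $G'\subset G$ be the closed set they define. On $G'$ the trace of $\sigma$ on $(P/I)/N$ is a regular function with finitely many values, hence locally constant. So the locus $G''\subset G'$ where $(P/I)/N\cong\rho_0$ is open and closed in $G'$, and thus closed in $G$. A point of $G''$ is a pair $(I,\,N=J'/I)$ with $J'$ as in the definition of $E$. Therefore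 $E$ is the image of $G''$ under a projective map, and it is closed.

**Step 2: $E$ contains a Euclidean neighborhood of $I_1$.** Here we separate the part of $V(I)$ near $0$ from the part near $\Gamma$, in a way that respects the group. Invariant polynomials separate finitely many orbits and can be prescribed on them, so there is $f\in P^{S_n}$ with $f(0)=0$ and $f|_\Gamma=1$. Multiplication by $f$ on the spaces $P/I$ is a continuous family of $S_n$-endomorphisms of the universal bundle. At $I_1$ it is nilpotent on the factor $P/J$ and the identity on $P/I(\Gamma)$; so its only possible eigenvalues are $0$ and $1$, and the generalized eigenspace for $0$ is the factor $P/J$. For $I$ near $I_1$, no eigenvalue has absolute value $\frac12$, and the spectral projector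
$$\pi_I=\frac1{2\pi i}\oint_{|\zeta|=1/2}(\zeta-f)^{-1}\,d\zeta$$
onto the generalized eigenspaces with $|\zeta|<\frac12$ depends continuously on $I$. It commutes with $S_n$. It is a polynomial in the operator $f$, so it is multiplication by an element $e\in P/I$. This $e=\pi_I(1)$ is idempotent and $S_n$-invariant. Hence $P/I=e(P/I)\times(1-e)(P/I)$ as rings with $S_n$-action. Let $J'\supseteq I$ be the symmetric ideal with $J'/I=(1-e)(P/I)$; then $P/J'\cong e(P/I)$. Its character at $\sigma$ is the trace of $\sigma\pi_I$, which is continuous in $I$ and takes finitely many values, so near $I_1$ it equals its value at $I_1$. So $P/J'\cong\rho_0$, and $I\in E$.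

**Step 3: $Y\subset E$.** By Step 2, $E\cap Y$ contains a nonempty Euclidean-open subset of $Y$. Such a subset of an irreducible variety is Zariski dense. By Step 1, $E\cap Y$ is closed in $Y$. So $E\cap Y=Y$.

**Step 4: $\theta_\mu<c$ on all of $Y$.** Let $I\in Y$ and take $J'\supseteq I$ from Step 3. We have $P/J'\cong\rho_0$, so $\dim(P/J')^{S_n}=1$, and Lemma 3 says that $S^\mu$ occurs at most $\beta_\mu$ times in $P/(J'+\mathfrak a)$. By semisimplicity $J'/I\cong\bigoplus_iM^{\kappa^i}$, which contains $S^\mu$ exactly $\sum_iK_{\mu\kappa^i}$ times. The exact sequence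
$$J'/I\longrightarrow P/(I+\mathfrak a)\longrightarrow P/(J'+\mathfrak a)\longrightarrow0$$
gives $\theta_\mu(I)\le\beta_\mu+\sum_iK_{\mu\kappa^i}<c$ by (2).

**Step 5: compare.** By Lemma 2, $\theta_\mu\ge c$ on $\mathcal S_\rho$. Hence $Y\cap\mathcal S_\rho=\emptyset$. $\qquad\blacksquare$

What does it take to satisfy (2)? The choice $\mu=(n)$ never works. Every $M^\kappa$ has a one-dimensional space of invariants, so $\rho$ is a sum of $1+m$ permutation modules and $c\le1+m$, while the right side of (2) is $1+m$. We take $\mu=(n-2,2)$.

## 7. The module of $S^{(n-2,2)}$-maps into functions on $X_{(n-2,2)}$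

**Lemma 4.** For $n\ge5$, $\beta_{(n-2,2)}\le2$.

*Proof.* Let $\mu=(n-2,2)$, $A=P/I(X_\mu)$ and $\mathcal M=\mathrm{Hom}_{S_n}(S^\mu,A)$, a module over $P^{S_n}$.

**Step 1: reduce to counting generators.** Let $\mathfrak m\subset P^{S_n}$ be maximal. The group acts trivially on $\mathfrak m$, and $\mathfrak mA$ is the image of $\mathfrak m\otimes A$. Since $\mathrm{Hom}_{S_n}(S^\mu,-)$ is exact, $\mathrm{Hom}_{S_n}(S^\mu,\mathfrak mA)=\mathfrak m\mathcal M$, and
$$\mathrm{Hom}_{S_n}\bigl(S^\mu,\ P/(I(X_\mu)+\mathfrak mP)\bigr)=\mathcal M/\mathfrak m\mathcal M .$$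
So it suffices to show that $\mathcal M$ is generated by two elements over $P^{S_n}$.

**Step 2: restrict to one plane.** This turns $\mathcal M$ into a module of polynomials in two variables. Let $u=\frac1n\sum x_i$, $y_i=x_i-u$, and let $L=\{x_1=x_2,\ x_3=\dots=x_n\}$ with coordinates $u$ and $w=x_1-x_3$. On $L$,
$$y_1=y_2=\bigl(1-\tfrac2n\bigr)w,\qquad y_j=-\tfrac2n w\quad(j\ge3). \tag{3}$$
We have $X_\mu=S_nL$, and $H=S_2\times S_{n-2}$ fixes $L$ pointwise. Let $\varphi\in\mathcal M$ and $x\in L$. For $h\in H$, $\varphi(hs)(x)=(h\varphi(s))(x)=\varphi(s)(x)$, so the functional $s\mapsto\varphi(s)(x)$ on $S^\mu$ is $H$-invariant. The space of $H$-invariant functionals has dimension equal to the multiplicity of $S^\mu$ in $M^\mu$, which is $K_{\mu\mu}=1$; let $\xi$ span it. So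
$$\varphi(s)|_L=F_\varphi\,\xi(s)\qquad\text{for all }s\in S^\mu,$$
and $F_\varphi\in\mathbb C[u,w]$, as one sees by choosing $s$ with $\xi(s)=1$. The map $\varphi\mapsto F_\varphi$ is linear over $P^{S_n}$, which acts on $\mathbb C[u,w]$ through restriction to $L$. It is injective: if $F_\varphi=0$, all $\varphi(s)$ vanish on $L$, hence by equivariance on $S_nL=X_\mu$, so $\varphi=0$.

**Step 3: the image lies in $w^2\mathbb C[u,w]$.** By complete reducibility, $\mathrm{Hom}_{S_n}(S^\mu,P)\to\mathcal M$ is onto. Write $P=\mathbb C[u]\otimes Q$ with $Q=\mathbb C[y_1,\dots,y_n]$, where $\sum y_i=0$. The pieces $Q_0=\mathbf1$ and $Q_1\cong S^{(n-1,1)}$ do not contain $S^\mu$. So every equivariant map $S^\mu\to P$ has components only in the $\mathbb C[u]\otimes Q_d$ with $d\ge2$. By (3), elements of $Q_d$ restrict on $L$ to scalar multiples of $w^d$.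

**Step 4: the image contains $w^2$ and $w^3$.** Let $e_{ij}$ be the basis of $M^{(n-2,2)}$ indexed by pairs. The submodule $S^\mu$ is generated by the polytabloid
$$v=(1-(1\,3))(1-(2\,4))\,e_{12}=e_{12}-e_{32}-e_{14}+e_{34}.$$
The rules $e_{ij}\mapsto y_iy_j$ and $e_{ij}\mapsto y_iy_j(y_i+y_j)=y_i^2y_j+y_iy_j^2$ define equivariant maps to $P$. They send $v$ to
$$(y_1-y_3)(y_2-y_4)$$
and to
$$(y_1^2-y_3^2)(y_2-y_4)+(y_1-y_3)(y_2^2-y_4^2)=(y_1-y_3)(y_2-y_4)(y_1+y_2+y_3+y_4). \tag{4}$$
By (3), on $L$ these are $w^2$ and $\bigl(2-\frac8n\bigr)w^3$. The first is nonzero, so $\xi(v)\ne0$; dividing by $\xi(v)$, we see that nonzero multiples of $w^2$ and, as $n\ne4$, of $w^3$ are in the image.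

**Step 5: two generators suffice.** The invariant $u$ restricts to $u$. The invariant $\sum y_i^2$ restricts to
$$2\bigl(1-\tfrac2n\bigr)^2w^2+(n-2)\tfrac4{n^2}w^2=\tfrac{2(n-2)}n\,w^2 .$$
So the $P^{S_n}$-submodule generated by $w^2$ and $w^3$ contains $\mathbb C[u,w^2]w^2+\mathbb C[u,w^2]w^3=w^2\mathbb C[u,w]$. By Step 3 it is the whole image. Hence $\mathcal M\cong w^2\mathbb C[u,w]$ is generated by two elements. $\qquad\blacksquare$

In fact $\beta_{(n-2,2)}=2$: for $\mathfrak m=P^{S_n}_+$ the elements of degree $1$ in $\mathfrak m$ are multiples of $u$, so $w^3\notin\mathfrak m\,w^2\mathbb C[u,w]$, and $w^2,w^3$ stay independent in the quotient.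

## 8. The coinvariant algebra through degree five

By Section 7 we look for a fat point $J$ with one-dimensional invariants whose quotient contains *three* copies of $S^{(n-2,2)}$ to be spent on $M^{(n-2,2)}$'s. If $J$ is homogeneous, then $J\supseteq(P_+^{S_n})$, so $J$ is the preimage of an ideal of the coinvariant algebra $R=P/(P^{S_n}_+)$. For $n=3$ this is $R_0=\mathbf1$, $R_1=R_2=S^{(2,1)}$, $R_3=\mathrm{sgn}$.

From now on let $n\ge7$ and abbreviate
$$\mathsf s=S^{(n-1,1)},\quad \mathsf r=S^{(n-2,2)},\quad \mathsf d=S^{(n-2,1,1)},\quad \mathsf e=S^{(n-3,3)},\quad \mathsf f=S^{(n-3,2,1)},\quad \mathsf g=S^{(n-4,4)}\ (n\ge8).$$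
By the theorem of Lusztig and Stanley, the multiplicity of $S^\nu$ in $R_d$ is the coefficient of $q^d$ in
$$q^{n(\nu)}\,\frac{\prod_{i=1}^n(1-q^i)}{\prod_h(1-q^h)},\qquad n(\nu)=\sum_i(i-1)\nu_i,$$
where $h$ runs over the hook lengths of $\nu$. So $S^\nu$ first occurs in degree $n(\nu)$, exactly once. If $\bar\nu$ is $\nu$ without its first row, then $n(\nu)=|\bar\nu|+n(\bar\nu)$. Running through $\bar\nu=\emptyset,(1),(2),(1,1),(3),(2,1),(4)$ gives $n(\nu)=0,1,2,3,3,4,4$. All other $\bar\nu$ give at least $5$: for $|\bar\nu|\ge5$ this is clear, $(1,1,1)$ gives $6$, and for $|\bar\nu|=4$ with $\bar\nu\ne(4)$ we have $n(\bar\nu)\ge1$. So only the trivial module and $\mathsf s,\mathsf r,\mathsf d,\mathsf e,\mathsf f,\mathsf g$ occur in degrees $\le4$.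

The hooks of $(n-1,1)$ are $n,n-2,n-3,\dots,1$ and $1$. Those of $(n-2,2)$ are $n-1,n-2,n-4,\dots,1$ and $2,1$. Those of $(n-2,1,1)$ are $n,n-3,\dots,1$ and $2,1$. Those of $(n-3,3)$ are $n-2,n-3,n-4,n-6,\dots,1$ and $3,2,1$. After canceling, the generating functions are:

* $\mathsf s$: $\;q\,\dfrac{1-q^{n-1}}{1-q}=q+q^2+\dots+q^{n-1}$;
* $\mathsf r$: $\;q^2\,\dfrac{(1-q^n)(1-q^{n-3})}{(1-q)(1-q^2)}=q^2+q^3+2q^4+2q^5+\cdots$, using $n-3\ge4$;
* $\mathsf d$: $\;q^3\,\dfrac{(1-q^{n-1})(1-q^{n-2})}{(1-q)(1-q^2)}=q^3+q^4+\cdots$;
* $\mathsf e$: $\;q^3\,\dfrac{(1-q^n)(1-q^{n-1})(1-q^{n-5})}{(1-q)(1-q^2)(1-q^3)}=q^3+q^4+\cdots$, using $n-5\ge2$.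

The trivial module occurs only in degree $0$, and $\mathsf f,\mathsf g$ occur once each in degree $4$ and not before. Hence
$$R_1=\mathsf s,\quad R_2=\mathsf s+\mathsf r,\quad R_3=\mathsf s+\mathsf r+\mathsf d+\mathsf e,\quad R_4=\mathsf s+2\mathsf r+\mathsf d+\mathsf e+\mathsf f\,[+\,\mathsf g\text{ if }n\ge8], \tag{5}$$
and $\mathsf r$ occurs exactly twice in $R_5$. As a check for $n=7$: the dimensions of $\mathsf s,\mathsf r,\mathsf d,\mathsf e,\mathsf f$ are $6,14,15,14,35$, and (5) gives $6,20,49,98$, the coefficients of $q,q^2,q^3,q^4$ in $\prod_{i=1}^7(1+q+\dots+q^{i-1})$.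

## 9. Top-degree forms of the ideal of one orbit

Let $\lambda=(n-1-k,k,1)$ with $3\le k\le\frac{n-1}2$; then $n-1-k\ge k\ge3$. Let $O$ be the orbit of a point with value $z_1$ taken $n-1-k$ times, $z_2$ taken $k$ times and $z_3$ once, where the $z_i$ are distinct. Let $I$ be the ideal of top-degree forms of the elements of $I(O)$. It is homogeneous and symmetric.

Write $\mathbb C[O]$ for the functions on $O$ and $\mathbb C[O]_{\le d}$ for the image of $P_{\le d}$, the polynomials of degree at most $d$. The map $P_{\le d}\to\mathbb C[O]_{\le d}/\mathbb C[O]_{\le d-1}$ is onto with kernel $P_{\le d-1}+(I(O)\cap P_{\le d})$, so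
$$(P/I)_d\cong\mathbb C[O]_{\le d}/\mathbb C[O]_{\le d-1},\qquad P/I\cong\mathbb C[O]\cong M^\lambda \tag{6}$$
as $S_n$-modules. (For $n=3$ and $O$ the orbit of $(1,0,0)$, all functions are already given by polynomials of degree $\le1$, and $I$ is the ideal generated by $x_1+x_2+x_3$ and all quadrics, met in Section 4.) In (6), $M^\lambda$ contains the trivial module once, so $(P/I)^{S_n}=\mathbb C$ sits in degree $0$ and $I\supset(P_+^{S_n})$. Put $\bar I=I/(P_+^{S_n})\subset R$, so that $(P/I)_d=R_d/\bar I_d$.

**Lemma 5.** We have
$$\bar I_{\le2}=0,\qquad \bar I_3\cong\mathsf s,\qquad \bar I_4\cong\mathsf s\oplus2\mathsf r\oplus\mathsf d,\qquad \mathsf r\text{ occurs exactly twice in }\bar I_5 .$$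

*Proof.* **Step 1: a counting principle.** This converts explicit functions on $O$ into statements about $\bar I$. Suppose $R_0,\dots,R_D$ together contain $S^\nu$ exactly $N$ times.

* (i) If $\mathbb C[O]_{\le D}$ contains $S^\nu$ at least $N$ times, then $\bar I_d$ contains no $S^\nu$ for $d\le D$.
* (ii) If moreover $M^\lambda$ contains $S^\nu$ exactly $N$ times, then $\bar I_d$ contains the whole $S^\nu$-part of $R_d$ for $d>D$.

Indeed, by (6), $\mathbb C[O]_{\le D}$ contains $S^\nu$ as often as $\bigoplus_{d\le D}R_d/\bar I_d$ does. This is at most $N$, with equality only if the $\bar I_d$, $d\le D$, contain no $S^\nu$. In (ii), all copies of $S^\nu$ in $P/I$ are used up in degrees $\le D$.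

To find copies of $S^\nu$ in $\mathbb C[O]_{\le D}$, we use equivariant maps from $S^\nu$ to $P_{\le D}$. If a generator of $S^\nu$ goes to a polynomial that is nonzero somewhere on $O$, then $S^\nu$, being irreducible, embeds into $\mathbb C[O]_{\le D}$. If two maps send a generator to $g$ and to $gh$, and $h$ takes two distinct values at points of $O$ where $g\ne0$, then no nontrivial combination $\alpha g+\beta gh=g(\alpha+\beta h)$ vanishes on $O$. So the two maps are independent on $O$ and give two copies.

**Step 2: multiplicities in $M^\lambda$.** We need the totals for (ii). Semistandard tableaux with content $\lambda$ (ones, $k$ twos, a single three): for $\mathsf s$ the second row is $2$ or $3$, for $\mathsf r$ it is $22$ or $23$, for $\mathsf d$ the first column is $1,2,3$. So $M^\lambda$ contains $\mathsf s$ twice, $\mathsf r$ twice and $\mathsf d$ once.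

**Step 3: the module $\mathsf s$.** The maps $e_i\mapsto x_i$ and $e_i\mapsto x_i^2$ send the generator $e_1-e_2$ to $x_1-x_2$ and $(x_1-x_2)(x_1+x_2)$. At points of $O$ with $(x_1,x_2)=(z_1,z_2)$ and $(z_1,z_3)$ the second factor takes the distinct values $z_1+z_2$ and $z_1+z_3$. So $\mathbb C[O]_{\le2}$ contains $\mathsf s$ twice. With $D=2$, $N=2$, both (i) and (ii) apply: $\bar I_{1}$ and $\bar I_2$ contain no $\mathsf s$, and $\bar I_d$ contains the whole $\mathsf s$-part of $R_d$ for $d\ge3$.

**Step 4: the module $\mathsf r$.** The maps $e_{ij}\mapsto x_ix_j$ and $e_{ij}\mapsto x_ix_j(x_i+x_j)$ send a polytabloid, by the computation (4) with indices renamed, to $g=(x_1-x_2)(x_3-x_4)$ and $g\cdot(x_1+x_2+x_3+x_4)$. At points of $O$ with $(x_1,\dots,x_4)=(z_1,z_2,z_1,z_2)$ and $(z_1,z_2,z_1,z_3)$ we have $g\ne0$, and the last factor takes the distinct values $2z_1+2z_2$ and $2z_1+z_2+z_3$. So $\mathbb C[O]_{\le3}$ contains $\mathsf r$ twice. By (5), $R_0,\dots,R_3$ contain $\mathsf r$ twice in total. With $D=3$, $N=2$: $\bar I_2,\bar I_3$ contain no $\mathsf r$, and $\bar I_d$ contains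 the whole $\mathsf r$-part of $R_d$ for $d\ge4$, namely two copies for $d=4$ and two for $d=5$.

**Step 5: the module $\mathsf d$.** Recall that the Specht polynomials of shape $\nu$ (products, over the columns of a tableau, of the Vandermonde polynomials of the corresponding variables) span a copy of $S^\nu$ in degree $n(\nu)$. For $\mathsf d$ this is generated by $(x_1-x_2)(x_1-x_3)(x_2-x_3)$, nonzero on $O$ at $(x_1,x_2,x_3)=(z_1,z_2,z_3)$. With $D=3$, $N=1$: $\bar I_3$ contains no $\mathsf d$, and $\bar I_4$ contains the one copy of $\mathsf d$ in $R_4$.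

**Step 6: the module $\mathsf e$.** The maps $e_{ijl}\mapsto x_ix_jx_l$ and $e_{ijl}\mapsto x_ix_jx_l(x_i+x_j+x_l)$ from $M^{(n-3,3)}$ send the polytabloid $(1-(1\,2))(1-(3\,4))(1-(5\,6))\,e_{135}$ to
$$g_3=(x_1-x_2)(x_3-x_4)(x_5-x_6)$$
and to
$$(x_1^2-x_2^2)(x_3-x_4)(x_5-x_6)+\dots+(x_1-x_2)(x_3-x_4)(x_5^2-x_6^2)=g_3\cdot(x_1+\dots+x_6).$$
Give the pairs $(x_1,x_2),(x_3,x_4),(x_5,x_6)$ the values $(z_1,z_2)$ three times, or $(z_1,z_2)$ twice and $(z_1,z_3)$ once. Both are possible on $O$, because $z_1$ and $z_2$ occur at least three times. Then $g_3\neq0$, and the sums $3z_1+3z_2$ and $3z_1+2z_2+z_3$ are distinct. So $\mathbb C[O]_{\le4}$ contains $\mathsf e$ at least twice. By (5), $R_0,\dots,R_4$ contain it twice, so by (i) $\bar I_3,\bar I_4$ contain no $\mathsf e$.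

**Step 7: the modules $\mathsf f$ and $\mathsf g$.** For $\mathsf f$ the Specht polynomial $(x_1-x_2)(x_1-x_3)(x_2-x_3)(x_4-x_5)$ is nonzero on $O$ at $(z_1,z_2,z_3,z_1,z_2)$. With $D=4$, $N=1$, (i) shows that $\bar I_4$ contains no $\mathsf f$. For $n\ge8$ consider $(x_1-x_2)(x_3-x_4)(x_5-x_6)(x_7-x_8)$. If $k\ge4$, then also $n-1-k\ge4$, and we give all four pairs the values $(z_1,z_2)$. If $k=3$, then $n-1-k=n-4\ge4$, and we use $(z_1,z_2)$ three times and $(z_1,z_3)$ once. The polynomial is nonzero there, so $\bar I_4$ contains no $\mathsf g$.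

**Step 8: collect.** $\bar I_0=0$ since $1\notin I$. Comparing Steps 3–7 with (5) degree by degree gives the lemma. $\qquad\blacksquare$

## 10. Shrinking the ideal: three extra copies of $S^{(n-2,2)}$

We now make $I$ smaller, so that $P/J$ becomes $M^\lambda$ plus copies of $\mathsf s$ and $\mathsf r$ only; these are the modules that $M^{(n-2,2)}$ and $M^{(n-1,1)}$ can account for, see (1). The copy of $\mathsf d$ in $\bar I_4$ is not of this kind, so it has to stay in $J$.

The first choice is to keep only $\mathsf d$ in degree $4$ and everything from degree $5$ on: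
$$0\ \text{ in degrees}\le3,\qquad \mathsf d\subset\bar I_4\ \text{ in degree }4,\qquad \bar I_d\ \text{ in degrees } d\ge5 .$$
This is an ideal, with quotient $M^\lambda\oplus\mathsf s\oplus(\mathsf s\oplus2\mathsf r)=M^\lambda\oplus2\mathsf s\oplus2\mathsf r$. Adding $2M^{(n)}$ completes it to $\rho=M^\lambda\oplus2M^{(n-2,2)}$. With $\mu=(n-2,2)$ and $c=2$, condition (2) reads $2>\beta_\mu=2$. It misses by one. A third copy of $\mathsf r$ is needed, and it must come from degree $5$. There, however, the ideal must contain $R_1\cdot\mathsf d$, which might contain copies of $\mathsf r$. The next lemma says that one copy of $\mathsf r$ can still be spared.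

**Lemma 6.** There is a homogeneous symmetric ideal $J\subset P$ of finite colength supported at $0$ with
$$P/J\cong M^\lambda\oplus2\mathsf s\oplus3\mathsf r,\qquad\dim(P/J)^{S_n}=1 .$$

*Proof.* **Step 1: how much of $\mathsf r$ is forced in degree $5$.** Let $\bar J_4\cong\mathsf d$ be the $\mathsf d$-part of $\bar I_4$ and $W=R_1\bar J_4\subset\bar I_5$. It is a quotient of $\mathsf s\otimes\mathsf d$. Since $M^{(n-1,1)}\otimes\mathsf d=\mathrm{Ind}\,\mathrm{Res}_{S_{n-1}}\mathsf d$ and $M^{(n-1,1)}=\mathbf1\oplus\mathsf s$,
$$\mathsf s\otimes\mathsf d=\mathrm{Ind}\,\mathrm{Res}_{S_{n-1}}\mathsf d-\mathsf d,\qquad \mathrm{Res}_{S_{n-1}}\,\mathsf d=S^{(n-3,1,1)}+S^{(n-2,1)} .$$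
By the branching rule, inducing adds one box in all possible ways. The shape $(n-2,2)$ arises once from $(n-2,1)$ and not from $(n-3,1,1)$. So $\mathsf r$ occurs exactly once in $\mathsf s\otimes\mathsf d$, and at most once in $W$.

**Step 2: choose degree $5$.** By Lemma 5, the $\mathsf r$-part of $\bar I_5$ is $2\mathsf r$. Choose in it one copy of $\mathsf r$ that contains the $\mathsf r$-part of $W$ (any copy, if that part is $0$). Let $\bar J_5$ be the sum of this copy and all other isotypic components of $\bar I_5$. Then $W\subset\bar J_5\subset\bar I_5$ and $\bar I_5/\bar J_5\cong\mathsf r$.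

**Step 3: assemble the ideal.** Put $\bar J_d=0$ for $d\le3$ and $\bar J_d=\bar I_d$ for $d\ge6$. Then $R_1\bar J_d\subset\bar J_{d+1}$ for all $d$: for $d\le3$ it is trivial, for $d=4$ it is $W\subset\bar J_5$, for $d=5$ it is $R_1\bar J_5\subset\bar I_6$, and for $d\ge6$ it holds because $\bar I$ is an ideal. As $R$ is generated in degree $1$, $\bar J=\bigoplus\bar J_d$ is an $S_n$-stable ideal of $R$. Let $J$ be its preimage in $P$. It is homogeneous and symmetric, of finite colength because $R$ is finite-dimensional, so it is supported at $0$.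

**Step 4: compute the quotient.** By semisimplicity and Lemma 5,
$$P/J\cong P/I\oplus\bar I/\bar J\cong M^\lambda\oplus\underbrace{\mathsf s}_{d=3}\oplus\underbrace{(\mathsf s\oplus2\mathsf r)}_{d=4}\oplus\underbrace{\mathsf r}_{d=5}.$$
The trivial module occurs once, in $M^\lambda$. $\qquad\blacksquare$

## 11. Components disjoint from $\mathcal S_\rho$ for every $n\ge7$

*Proof of Theorem A.* Let $\rho=M^\lambda\oplus c\,M^{(n-2,2)}\oplus b\,M^{(n-1,1)}\oplus a\,M^{(n)}$ with $c\ge3$, $a,b\ge0$, let $J$ be the ideal of Lemma 6, and let $\mu=(n-2,2)$.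

**Step 1: write $\rho$ as $P/J$ plus permutation modules.** By (1), $3M^{(n-2,2)}=3\cdot\mathbf1\oplus3\mathsf s\oplus3\mathsf r$, so
$$3M^{(n-2,2)}\cong2\mathsf s\oplus3\mathsf r\oplus M^{(n-1,1)}\oplus2M^{(n)} ,$$
and therefore
$$\rho\cong P/J\ \oplus\ (c-3)M^{(n-2,2)}\oplus(b+1)M^{(n-1,1)}\oplus(a+2)M^{(n)} .$$

**Step 2: check the hypotheses of Theorem B.** Let the $\kappa^i$ be the types of the $(c-3)+(b+1)+(a+2)$ additional orbits. There are infinitely many orbits of each type outside $0$, so a union $\Gamma\subset\mathbb C^n\setminus\{0\}$ of distinct orbits of these types exists. The module $\rho$ is a direct sum of permutation modules, and since $\lambda\ne\mu$, it contains $M^\mu$ exactly $c$ times. By (1), $K_{\mu,(n-2,2)}=1$ and $K_{\mu,(n-1,1)}=K_{\mu,(n)}=0$. With Lemma 4,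
$$\beta_\mu+\sum_iK_{\mu\kappa^i}\le2+(c-3)=c-1<c .$$

**Step 3: apply it.** By Theorem B, every irreducible component of $\mathcal H_\rho$ through the point $J\cap I(\Gamma)$ is disjoint from $\mathcal S_\rho$. At least one such component exists. $\qquad\blacksquare$

In the case $n=7$, $\rho=M^{(3,3,1)}\oplus3M^{(5,2)}$, the special point is explicit. It is a fat point at the origin of length $140+2\cdot6+3\cdot14=194$, together with one orbit of $7$ reduced points of type $(6,1)$ and two reduced fixed points, $203$ in all. A radical ideal in $\mathcal H_\rho$ has instead one orbit of $140$ points and three orbits of $21$ points of type $(5,2)$. Every ideal in $\mathcal S_\rho$ therefore carries at least three copies of $S^{(5,2)}$ on $X_{(5,2)}$, while every ideal on a component through the special point carries at most two.
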